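\title{A monotonic recursive density function for the lattice of $\Pi_1$ sentences over elementary arithmetic}

\begin{abstract}
We construct a recursive function $g$ on pairs of $\Pi_1$ sentences such that $g(\varphi,\psi)$ lies strictly between $\varphi$ and $\psi$ in deductive strength over elementary arithmetic whenever $\psi$ strictly implies $\varphi$, and such that $g$ is monotonic in both coordinates. The construction modifies the sentence $\varphi\wedge(\psi\vee\mathrm{Con}(\varphi))$: only those proofs are counted whose height on the scale of iterated exponentials is at most the number of exponentiations available above a counterexample to $\psi$. This restricted provability still satisfies L\"ob's conditions, while in a suitable initial segment of a model it reduces to provability by standard proofs.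
\end{abstract}

\section{Introduction}

Let $\mathsf{EA}$ be elementary arithmetic; its axioms are recalled in Section~\ref{sec:background}. For arithmetic sentences $\varphi,\psi$ we write $\varphi\vdash\psi$ if $\mathsf{EA}\vdash\varphi\to\psi$, and we say that $\varphi$ \emph{strictly implies} $\psi$ if $\varphi\vdash\psi$ and $\psi\nvdash\varphi$. The classes of sentences modulo $\mathsf{EA}$-provable equivalence, ordered by $\vdash$, form the Lindenbaum algebra of $\mathsf{EA}$. The classes of $\Pi_1$ (that is, $\Pi^0_1$) sentences form a sublattice, the \emph{lattice of $\Pi_1$ sentences over $\mathsf{EA}$}.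

\begin{definition}
Let $g$ be a function from pairs of $\Pi_1$ sentences to $\Pi_1$ sentences.
\begin{itemize}
\item $g$ is a \emph{uniform density function} if, whenever $\psi$ strictly implies $\varphi$, the sentence $\psi$ strictly implies $g(\varphi,\psi)$ and $g(\varphi,\psi)$ strictly implies $\varphi$.
\item $g$ is \emph{monotonic in both coordinates} if $\varphi\vdash\varphi'$ implies $g(\varphi,\theta)\vdash g(\varphi',\theta)$ and $g(\theta,\varphi)\vdash g(\theta,\varphi')$ for all $\Pi_1$ sentences $\varphi,\varphi',\theta$.
\item $g$ is \emph{extensional} if provably equivalent arguments in either coordinate yield provably equivalent values.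
\end{itemize}
The same notions are defined for the full Lindenbaum algebra by allowing all sentences.
\end{definition}

The model to keep in mind is the midpoint $(x+y)/2$ on the rationals: it is computable, it lies strictly between $x$ and $y$ when $x<y$, and it is nondecreasing in each argument. For sentences the task is harder, because a recursive $g$ acts on sentences and not on their classes, and it cannot decide the relation $\vdash$. It has to produce an intermediate sentence without knowing whether the arguments are strictly ordered. Extensionality asks that $g$ nevertheless induce a function on classes. Monotonicity, which implies extensionality, asks that this function respect the order on all pairs.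

For the full Lindenbaum algebra of $\mathsf{EA}$ two facts are known. Shavrukov and Visser showed that there is a recursive extensional uniform density function. On the other hand, there is no recursive uniform density function that is monotonic in both coordinates. The following question comes from the paper of Montalb\'an and Walsh~\cite{MW}.

\begin{quote}
Is there a recursive uniform density function for the lattice of $\Pi_1$ sentences over $\mathsf{EA}$ that is monotonic in both coordinates?
\end{quote}

The negative result for the full algebra suggests the answer no. But $\Pi_1$ sentences have two features that arbitrary sentences lack: a false one has a counterexample, which is a number whose size can be measured, and their truth is definable by a single formula of the same complexity. These features suffice to reverse the answer.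

\begin{theorem}\label{thm:main}
There is a recursive uniform density function for the lattice of $\Pi_1$ sentences over $\mathsf{EA}$ that is monotonic in both coordinates.
\end{theorem}

Since the construction manipulates counterexamples, we pass to negations and work with $\Sigma_1$ sentences and their witnesses. In Section~\ref{sec:construction} we define, recursively in a pair $(A,B)$ of $\Sigma_1$ sentences, a $\Sigma_1$ sentence $C(A,B)$.

\begin{theorem}\label{thm:sigma}
Let $A,A_1,B,B_1$ be $\Sigma_1$ sentences.
\begin{itemize}
\item[(i)] If $A\vdash A_1$ and $B\vdash B_1$, then $C(A,B)\vdash C(A_1,B_1)$.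
\item[(ii)] $A\vdash C(A,B)\vdash A\vee B$.
\item[(iii)] If $B\nvdash A$, then $B\nvdash C(A,B)$.
\item[(iv)] If $B\nvdash A$, then $C(A,B)\nvdash A$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:sigma}]
The negation of $\forall\vec x\,\delta$ is rewritten as $\exists\vec x\,\neg\delta$, and dually. With this convention let $g(\varphi,\psi)$ be the $\Pi_1$ sentence $\neg C(\neg\varphi,\neg\psi)$. The function $g$ is recursive.

Let $\psi$ strictly imply $\varphi$, and put $A=\neg\varphi$, $B=\neg\psi$, $\gamma=g(\varphi,\psi)$. Then $A\vdash B$ and $B\nvdash A$. By (ii), $A\vdash C(A,B)\vdash B$, that is, $\psi\vdash\gamma\vdash\varphi$. By (iii), $\gamma\nvdash\psi$, and by (iv), $\varphi\nvdash\gamma$.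

Let $\varphi\vdash\varphi'$, so that $\neg\varphi'\vdash\neg\varphi$. By (i), $C(\neg\varphi',\neg\theta)\vdash C(\neg\varphi,\neg\theta)$ and $C(\neg\theta,\neg\varphi')\vdash C(\neg\theta,\neg\varphi)$. Contraposition gives $g(\varphi,\theta)\vdash g(\varphi',\theta)$ and $g(\theta,\varphi)\vdash g(\theta,\varphi')$.
\end{proof}

Section~\ref{sec:first} tests a natural candidate for $C(A,B)$, which has every property except (iii). Section~\ref{sec:short} introduces a notion of short proof that restores (iii), and Section~\ref{sec:loeb} shows that L\"ob's theorem survives the restriction to short proofs, which preserves (iv). Section~\ref{sec:construction} adds a truth predicate in order to preserve (i) and completes the proof.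

\section{Elementary arithmetic and provability}\label{sec:background}

\subsection*{The theory}
The language is $L=\{0,1,+,\cdot,2^x,\le\}$. A formula is $\Delta_0$ if all its quantifiers have the form $\exists y\le t$ or $\forall y\le t$ with $t$ an $L$-term. A $\Sigma_1$ formula has the form $\exists\vec x\,\delta$ and a $\Pi_1$ formula the form $\forall\vec x\,\delta$, with $\delta\in\Delta_0$. Conjunctions, disjunctions and existential quantifications of $\Sigma_1$ formulas are rewritten as $\Sigma_1$ formulas by renaming variables and moving the unbounded quantifiers to the front; we do this silently. The axioms of $\mathsf{EA}$ are the usual basic axioms, each the universal closure of a $\Delta_0$ formula, and induction for $\Delta_0$ formulas. Induction yields the least number principle for $\Delta_0$ formulas. We write $\top$ for $0=0$ and $\bot$ for $0=1$.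

If $\mathsf{EA}$ is formulated without a symbol for $2^x$, then the present theory is an extension by definition, and $\Pi_1$ sentences of $L$ translate effectively into $\mathsf{EA}$-equivalent $\Pi_1$ sentences of the smaller language. Composing $g$ with this translation gives Theorem~\ref{thm:main} for that formulation.

Numerals are unary, and $\overline{n+1}$ is literally the term $\overline n+1$. In a model $M\models\mathsf{EA}$ the values of numerals, the \emph{standard} elements, form an initial segment that we identify with $\omega$, and $\Delta_0$ statements about standard elements have their true values in $M$. By the completeness theorem, $\mathsf{EA}$ proves every true $\Sigma_1$ sentence.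

We use the usual sequence coding. Provably in $\mathsf{EA}$, a $\Delta_0$-definable sequence with a given length and a given bound on its entries has a code, and the code is bounded by an $L$-term in the length and the bound. Expressions are sequences of symbols, proofs are sequences of formulas, and the code of a part is at most the code of the whole. The numeral of the code of $X$ is $\ulcorner X\urcorner$.

\subsection*{Provability}
Let $\mathrm{Prf}(p,s)$ be the usual $\Delta_0$ formula ``$p$ is an $\mathsf{EA}$-proof of the sentence $s$''. We write $\mathrm{Prf}(p,s\mathbin{\dot\to}a)$ for the $\Delta_0$ formula in $p,s,a$ saying that $p$ is a proof of the implication with antecedent $s$ and consequent $a$, and $\Sigma_1\mathrm{Sent}(s)$ for the $\Delta_0$ formula saying that $s$ is a $\Sigma_1$ sentence. Put $\Box s:=\exists p\,\mathrm{Prf}(p,s)$. For a sentence $X$ we write $\Box X$ for $\Box\ulcorner X\urcorner$, and $\Box\chi(\dot{x})$ says that the result of substituting the numeral of $x$ into $\chi$ is provable. We use the following standard facts; see H\'ajek and Pudl\'ak~\cite{HP}.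
\begin{itemize}
\item[(P0)] If $\mathsf{EA}\vdash X$, then $\mathsf{EA}\vdash\Box X$, since $\Box X$ is then a true $\Sigma_1$ sentence.
\item[(P1)] $\mathsf{EA}$ proves that $\Box$ is closed under modus ponens and, for each propositional tautology, that all its substitution instances by sentences are provable.
\item[(P2)] For each formula $\chi$, $\mathsf{EA}\vdash\Box\forall\vec x\,\chi(\vec x)\to\forall\vec x\,\Box\chi(\dot{\vec x})$.
\item[(P3)] ($\Sigma_1$-completeness.) For each $\Sigma_1$ formula $\sigma$, $\mathsf{EA}\vdash\sigma(\vec x)\to\Box\sigma(\dot{\vec x})$.
\end{itemize}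
The \emph{diagonal lemma} states that for each formula $F(x)$ there is a sentence $D$ with $\mathsf{EA}\vdash D\leftrightarrow F(\ulcorner D\urcorner)$. We shall apply L\"ob's theorem to several predicates, so we state it for an arbitrary formula $\Delta(x)$, writing $\Delta X$ for $\Delta(\ulcorner X\urcorner)$.

\begin{lemma}[L\"ob's theorem]\label{lem:loeb}
Let $T\supseteq\mathsf{EA}$ be an $L$-theory and let $\Delta(x)$ be a formula such that, for all sentences $X,Y$,
\begin{itemize}
\item[(L1)] if $T\vdash X$, then $T\vdash\Delta X$;
\item[(L2)] $T\vdash\Delta(X\to Y)\wedge\Delta X\to\Delta Y$;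
\item[(L3)] $T\vdash\Delta X\to\Delta\Delta X$.
\end{itemize}
If $A$ is a sentence and $T\vdash\Delta A\to A$, then $T\vdash A$.
\end{lemma}

\begin{proof}
Apply the diagonal lemma to $\Delta(x)\to A$ to get $D$ with $\mathsf{EA}\vdash D\leftrightarrow(\Delta D\to A)$. By (L1), $T\vdash\Delta(D\to(\Delta D\to A))$. By (L2), $T\vdash\Delta D\to\Delta(\Delta D\to A)$, and by (L2) again, $T\vdash\Delta D\to(\Delta\Delta D\to\Delta A)$. By (L3), $T\vdash\Delta D\to\Delta A$, and so $T\vdash\Delta D\to A$ by hypothesis. Hence $T\vdash D$, then $T\vdash\Delta D$ by (L1), and finally $T\vdash A$.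
\end{proof}

For $T=\mathsf{EA}$ and $\Delta=\Box$ the three conditions follow from (P0), (P1), (P3). Taking $A=\bot$ gives G\"odel's second incompleteness theorem, $\Box\bot\nvdash\bot$.

\section{A first attempt}\label{sec:first}

Between $A=\bot$ and $B=\top$ lies the sentence $\Box\bot$: it is not provable because it is false, and it is not refutable by G\"odel's theorem. For general $A$ and $B$ this suggests
\[
C_0(A,B):=A\vee(B\wedge\Box A).
\]
On the $\Pi_1$ side this is $\varphi\wedge(\psi\vee\mathrm{Con}(\varphi))$, where $\mathrm{Con}(\varphi)$ is $\neg\Box\neg\varphi$.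

\begin{proposition}\label{prop:first}
The function $C_0$ satisfies \textup{(i)}, \textup{(ii)} and \textup{(iv)} of Theorem~\ref{thm:sigma}. It violates \textup{(iii)} for $A=\bot$ and $B=\Box\bot$.
\end{proposition}

\begin{proof}
Property (ii) is propositional logic. For (i), note that $A\vdash A_1$ gives $\Box A\vdash\Box A_1$ by (P0) and (P1). For (iv), let $C_0(A,B)\vdash A$, let $T=\mathsf{EA}+B$, and let $\Box_BX$ be $\Box(B\to X)$. This predicate satisfies (L1) by (P0) and (L2) by (P1). It satisfies (L3) because $\Box_BX$ is $\Sigma_1$, so that $\Box_BX\vdash\Box\Box_BX\vdash\Box(B\to\Box_BX)$ by (P3) and (P1). Also $T\vdash\Box B$ by (P3), so $T\vdash\Box_BA\to\Box A$. Since $T\vdash\Box A\to C_0(A,B)$, we get $T\vdash\Box_BA\to A$, and Lemma~\ref{lem:loeb} gives $B\vdash A$. Finally, $\Box\bot\nvdash\bot$, while $C_0(\bot,\Box\bot)$ is equivalent to $\Box\bot$.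
\end{proof}

The failure has a clear cause. To prove (iii) one wants a model of $B+\neg A$ in which $A$ has no proof. But $B$ may itself assert that a proof of $A$ exists, and then every model of $B+\neg A$ contains one, necessarily nonstandard. We therefore count only some of the proofs, the \emph{short} ones, where shortness is measured against a witness of $B$. Three demands have to be met.
\begin{itemize}
\item For (iii): if $B+\neg A$ has a model, it has one in which every short proof is standard.
\item For (iv): short provability satisfies (L1)--(L3).
\item For (i): shortness survives when the proof and the witness are replaced by those that an $\mathsf{EA}$-provable implication supplies.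
\end{itemize}
The last two demands concern operations on numbers that $\mathsf{EA}$ proves total. Such an operation increases a number by a standard number of exponentiations at most (Lemma~\ref{lem:bound}). So shortness should be measured on a scale on which one exponentiation is one step.

\section{Initial segments, towers and short numbers}\label{sec:short}

\begin{lemma}\label{lem:cut}
Let $M\models\mathsf{EA}$ and let $I\subseteq M$ be a nonempty initial segment closed under $x\mapsto 2^x$. Then $I$ is a substructure, $\Delta_0$ formulas with parameters in $I$ are absolute between $I$ and $M$, every $\Pi_1$ sentence true in $M$ is true in $I$, and $I\models\mathsf{EA}$.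
\end{lemma}

\begin{proof}
$I$ contains $0$ and $1=2^0$. By induction $\mathsf{EA}$ proves $2m\le2^m$, so $m+m\le2^m$ and $m\cdot m\le2^m\cdot2^m=2^{2m}\le2^{2^m}$. With $m=\max(a,b)$ this shows that $I$ is closed under $+$ and $\cdot$. Terms therefore have the same values in $I$ and $M$, and bounded quantifiers have the same range, which gives absoluteness. A $\Pi_1$ sentence passes down because its matrix is absolute; this covers the basic axioms. For $\theta\in\Delta_0$ consider the $\Pi_1$ sentence
\[
\forall\vec a\,\forall x\,\big[\theta(0,\vec a)\wedge\forall y<x\,(\theta(y,\vec a)\to\theta(y+1,\vec a))\to\theta(x,\vec a)\big].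
\]
It holds in $M$, by induction on $y$ for the formula $y\le x\to\theta(y,\vec a)$. So it holds in $I$, and it logically implies the induction axiom for $\theta$.
\end{proof}

Informally, $e_0(x)=x$ and $e_{n+1}(x)=2^{e_n(x)}$. Formally, $e_n(x)=y$ says: $n\le y$, and there is a code of a sequence $(c_0,\dots,c_n)$ with entries $\le y$ such that $c_0=x$, $c_{i+1}=2^{c_i}$ for $i<n$, and $c_n=y$. The clause $n\le y$ bounds the length, so the code can be bounded by an $L$-term in $y$ and the formula is $\Delta_0$. We write $e_n(x){\downarrow}$ for $\exists y\,e_n(x)=y$, and $p\le e_n(0)$ for $\exists z\,(e_n(0)=z\wedge p\le z)$.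

\begin{lemma}\label{lem:tower}
$\mathsf{EA}$ proves the following, where \textup{(E4)} is a scheme in the standard number $k$.
\begin{itemize}
\item[(E1)] $e_n(x)$ has at most one value; $e_0(x)=x$; and $e_n(x)=y$ implies $e_{n+1}(x)=2^y$.
\item[(E2)] If $e_n(x){\downarrow}$, then $n\le e_n(x)$, and for $m<n$ we have $e_m(x){\downarrow}$ and $e_m(x)<e_n(x)$.
\item[(E3)] If $e_n(x'){\downarrow}$ and $x\le x'$, then $e_n(x){\downarrow}$ and $e_n(x)\le e_n(x')$.
\item[(E4)] $e_k$ is total; if $e_n(x){\downarrow}$, then $e_{n+k}(x){\downarrow}$ and $e_{n+k}(x)=e_k(e_n(x))=e_n(e_k(x))$.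
\end{itemize}
\end{lemma}

\begin{proof}
Along a sequence as in the definition, $c_{i+1}=2^{c_i}\ge c_i+1$. By $\Delta_0$-induction the sequence is strictly increasing and $c_i\ge i$. Hence the truncation $(c_0,\dots,c_m)$ shows $e_m(x)=c_m$ for each $m\le n$, which gives (E2). For (E1), two sequences starting with $x$ agree by induction on the index; the sequence $(x)$ shows $e_0(x)=x$; and appending $2^y$ shows $e_{n+1}(x)=2^y$, because $n+1\le y+1\le2^y$. For (E3), let $(c_i')$ be the sequence for $e_n(x')$ and prove $\exists y\le c'_i\;e_i(x)=y$ by $\Delta_0$-induction on $i\le n$; the step is $2^y\le2^{c'_i}=c'_{i+1}$. For (E4), totality and the first equality follow from (E1) by external induction on $k$. For the second equality drop the first $k$ entries of the sequence for $e_{n+k}(x)$. What remains starts with $c_k=e_k(x)$, has $n$ steps, and ends with $e_{n+k}(x)\ge n$.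
\end{proof}

For $M\models\mathsf{EA}$ and $z\in M$ put
\[
I_M(z)=\{a\in M:\ a\le e_k(z)\text{ for some }k\in\omega\}.
\]
This is an initial segment containing $z$, and $a\le e_k(z)$ implies $2^a\le e_{k+1}(z)$. So Lemma~\ref{lem:cut} applies, and $I_M(z)\models\mathsf{EA}$.

\begin{lemma}\label{lem:bound}
Let $\alpha,\beta\in\Delta_0$ and $\mathsf{EA}\vdash\forall\vec x\,(\alpha(\vec x)\to\exists y\,\beta(\vec x,y))$. If $M\models\mathsf{EA}$, $\vec a\in I_M(z)$ and $M\models\alpha(\vec a)$, then there is $b\in I_M(z)$ with $M\models\beta(\vec a,b)$.
\end{lemma}

\begin{proof}
By absoluteness $\alpha(\vec a)$ holds in $I_M(z)$. As $I_M(z)\models\mathsf{EA}$, it contains $b$ with $\beta(\vec a,b)$, and this holds in $M$ by absoluteness.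
\end{proof}

\begin{definition}
We say that $p$ is \emph{short for} $u$, written $p\triangleleft u$, if $\exists n\,[\,p\le e_n(0)\wedge e_n(u){\downarrow}\,]$. This is a $\Sigma_1$ formula.
\end{definition}

Thus $p\triangleleft u$ compares two counts: the number of exponentiations needed to reach $p$ from $0$, and the number of exponentiations that the model can carry out starting from $u$. In the standard model the relation always holds.

\begin{lemma}\label{lem:short}
Let $M\models\mathsf{EA}$.
\begin{itemize}
\item[(S1)] If $p$ is standard, then $M\models p\triangleleft u$ for every $u\in M$.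
\item[(S2)] If $M\models p\triangleleft u$, $p_1\in I_M(p)$ and $u_1\in I_M(u)$, then $M\models p_1\triangleleft u_1$. This covers the case $p_1\le p$, $u_1\le u$.
\item[(S3)] Let $N=I_M(u_0)$ and $p,u\in N$ with $u\ge u_0$. If $N\models p\triangleleft u$, then $p$ is standard.
\end{itemize}
\end{lemma}

\begin{proof}
(S1) Take $n=p$. By (E4), $e_n$ is total, and $p\le e_p(0)$ by (E2).

(S2) Let $n$ witness $p\triangleleft u$, and let $p_1\le e_j(p)$ and $u_1\le e_k(u)$ with $j,k\in\omega$. We show that $n+j$ witnesses $p_1\triangleleft u_1$. By (E3) and (E4), $p_1\le e_j(p)\le e_j(e_n(0))=e_{n+j}(0)$. By (E4), $e_{n+j+k}(u)$ exists and equals $e_{n+j}(e_k(u))$. Since $u_1\le e_k(u)$, (E3) gives $e_{n+j}(u_1){\downarrow}$.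

(S3) Let $n\in N$ witness $p\triangleleft u$ in $N$. By (E3) in $N$, the value $e_n(u_0)$ exists in $N$, and by absoluteness it is the value computed in $M$. By the definition of $N$, $e_n(u_0)\le e_k(u_0)$ for some $k\in\omega$. If $n>k$, then (E2) gives $e_k(u_0)<e_n(u_0)$, which is impossible. So $n\le k$ is standard. Then $e_n(0)$ is standard by (E1), and so is $p\le e_n(0)$.
\end{proof}

\begin{remark}
The simpler condition $e_p(u){\downarrow}$ also satisfies (S1) and (S3), but not (S2). Let $M$ be a nonstandard model of true arithmetic, $p$ nonstandard, and $N=I_M(e_p(u))$. By (E2) and (E4), $e_n(u)$ exists in $N$ only if $n\le p+k$ for a standard $k$. So $e_p(u)$ exists in $N$ and $e_{2^p}(u)$ does not. Measuring $p$ against the tower $e_n(0)$ makes the passage from $p$ to $2^p$ cost a single step.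
\end{remark}

\begin{example}\label{ex:con}
Return to the pair $A=\bot$, $B=\Box\bot$ on which $C_0$ failed. Here the witness of $B$ and the proof of $A$ are objects of the same kind, and a single number can play both roles:
\[
S:=\exists q\,[\,\mathrm{Prf}(q,\ulcorner\bot\urcorner)\wedge q\triangleleft q\,].
\]
Evidently $S\vdash\Box\bot$. We show $\Box\bot\nvdash S$. Let $M\models\mathsf{EA}+\Box\bot$, let $q_0$ be the least proof of $\bot$ in $M$, and let $N=I_M(q_0)$. Then $N\models\mathsf{EA}+\Box\bot$. If $q\in N$ witnessed $S$ in $N$, then $q$ would be a proof of $\bot$ in $M$, so $q\ge q_0$, and $q$ would be standard by (S3). But a standard $q$ with $\mathrm{Prf}(q,\ulcorner\bot\urcorner)$ is a genuine proof of $\bot$, and there is none. So $N\models\Box\bot\wedge\neg S$. It remains to see that the restriction is not too severe, that is, that $S$ is consistent. This is done in Example~\ref{ex:con2}.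
\end{example}

\section{L\"ob's conditions for short provability}\label{sec:loeb}

For a $\Sigma_1$ sentence $B=\exists\vec x\,\delta_B(\vec x)$ let $W_B(u)$ be the $\Delta_0$ formula $\exists\vec x\le u\,\delta_B(\vec x)$. It says that $u$ bounds a witness of $B$, and $\mathsf{EA}\vdash B\leftrightarrow\exists u\,W_B(u)$. The short version of the predicate $\Box_B$ from the proof of Proposition~\ref{prop:first} is
\[
\Delta_B(x):=\exists u,p\,\big[\,W_B(u)\wedge\mathrm{Prf}(p,\ulcorner B\urcorner\mathbin{\dot\to}x)\wedge p\triangleleft u\,\big].
\]

Conditions (L1) and (L2) will follow from (S1) and (S2). Condition (L3) is the delicate one. The usual argument applies $\Sigma_1$-completeness to the sentence $\Delta_BX$, and the resulting proof is only bounded in terms of all its witnesses, among them $u$ and $e_n(u)$. Such a proof has no reason to be short for $u$. We need a proof of $B\to\Delta_BX$ that mentions only numbers below $e_n(0)$. Inside that proof, the hypothesis $B$ supplies a fresh witness $u$, but we must also prove that $e_n(u)$ exists for this unknown $u$. Let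
\[
H(n):=\forall x\;e_n(x){\downarrow}.
\]
$\mathsf{EA}$ does not prove $\forall n\,H(n)$: if $u_0$ is nonstandard, then in $I_M(u_0)$ the value $e_n(u_0)$ exists only for standard $n$, by the proof of (S3). But $\mathsf{EA}$ does prove that each instance is provable.

\begin{lemma}\label{lem:H}
$\mathsf{EA}\vdash\forall n\,\Box H(\dot n)$.
\end{lemma}

\begin{proof}
By (E1), $\mathsf{EA}$ proves $H(0)$ and $\forall n\,(H(n)\to H(n+1))$. Fix proofs of these two sentences and reason in $\mathsf{EA}$. Given $n$, append to the two proofs, successively for $i<n$, a block consisting of the derivation of the instance $H(\overline i)\to H(\overline i+1)$ from the universal sentence, followed by the line $H(\overline i+1)$, obtained by modus ponens from the last line of the previous block (or from $H(0)$). This line is literally $H(\overline{i+1})$, so the blocks fit together. Each block has a fixed number of lines, each the result of substituting $\overline i$ into a fixed formula. So the whole is a $\Delta_0$-definable sequence of $O(n)$ lines of length $O(n)$ over a fixed finite set of symbols. It has a code, each line is justified as described, and the last line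 is $H(\overline n)$.
\end{proof}

\begin{proposition}\label{prop:L}
Let $B$ be a $\Sigma_1$ sentence and $T=\mathsf{EA}+B$. Then $\Delta_B$ satisfies \textup{(L1)--(L3)} for $T$. Consequently, if $A$ is a sentence and $T\vdash\Delta_BA\to A$, then $B\vdash A$.
\end{proposition}

\begin{proof}
Write $\Delta$ for $\Delta_B$ and work in an arbitrary $M\models T$.

(L1) Let $T\vdash X$ and let $p$ be a genuine proof of $B\to X$. Since $M\models B$, there is $u$ with $W_B(u)$. By (S1), $p\triangleleft u$. So $(u,p)$ witnesses $\Delta X$.

(L2) Let $(u_1,p_1)$ witness $\Delta(X\to Y)$ and let $(u_2,p_2)$ witness $\Delta X$. Choose $i$ with $p_i=\max(p_1,p_2)$. By (P1), $\mathsf{EA}$ proves that proofs of $B\to(X\to Y)$ and of $B\to X$ yield a proof of $B\to Y$. As $p_1,p_2\in I_M(p_i)$, Lemma~\ref{lem:bound} gives a proof $r\in I_M(p_i)$ of $B\to Y$. By (S2), $r\triangleleft u_i$. So $(u_i,r)$ witnesses $\Delta Y$.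

(L3) Let $\theta(p,n,z)$ be the $\Delta_0$ formula $\mathrm{Prf}(p,\ulcorner B\to X\urcorner)\wedge e_n(0)=z\wedge p\le z$. We first show
\begin{equation}\label{eq:star}
\mathsf{EA}\vdash\forall p,n,z\,\big[\theta(p,n,z)\to\exists p'\,\mathrm{Prf}(p',\ulcorner B\to\Delta X\urcorner)\big].
\end{equation}
The sentence $\forall p,n,z\,[\theta(p,n,z)\wedge H(n)\to(B\to\Delta X)]$ is provable in $\mathsf{EA}$. Indeed, given $B$, take $u$ with $W_B(u)$; then $H(n)$ gives $e_n(u){\downarrow}$, so $n$ witnesses $p\triangleleft u$ and $(u,p)$ witnesses $\Delta X$. By (P0) and (P2),
\[
\mathsf{EA}\vdash\forall p,n,z\;\Box\big(\theta(\dot p,\dot n,\dot z)\wedge H(\dot n)\to(B\to\Delta X)\big).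
\]
Reason in $\mathsf{EA}$ and assume $\theta(p,n,z)$. Then $\Box\theta(\dot p,\dot n,\dot z)$ by (P3) and $\Box H(\dot n)$ by Lemma~\ref{lem:H}, so $\Box(B\to\Delta X)$ by (P1). This proves \eqref{eq:star}.

Now let $(u,p)$ witness $\Delta X$ in $M$, let $n$ witness $p\triangleleft u$, and put $z=e_n(0)$. Then $\theta(p,n,z)$ holds, $p\le z$, and $n\le z$ by (E2). By \eqref{eq:star} and Lemma~\ref{lem:bound} there is a proof $p'\in I_M(z)$ of $B\to\Delta X$. The same $n$ witnesses $z\triangleleft u$, so $p'\triangleleft u$ by (S2). Hence $(u,p')$ witnesses $\Delta\Delta X$.

The last statement is Lemma~\ref{lem:loeb}.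
\end{proof}

\begin{example}\label{ex:con2}
We finish Example~\ref{ex:con} by showing that $S$ is consistent with $\mathsf{EA}$. Let $B=\Box\bot$. Since $B\nvdash\bot$, Proposition~\ref{prop:L} gives a model $M\models\mathsf{EA}+B+\Delta_B\bot$. So $M$ contains a bound $u$ for a proof of $\bot$ and a proof $p$ of $\Box\bot\to\bot$ with $p\triangleleft u$. The sentence $Y:=\Box(\Box\bot\to\bot)\to\Box\bot$ is provable in $\mathsf{EA}$ by Lemma~\ref{lem:loeb}: assuming $\Box Y$ and $\Box(\Box\bot\to\bot)$, we get $\Box\Box(\Box\bot\to\bot)$ by (P3), then $\Box\Box\bot$ from $\Box Y$, and then $\Box\bot$; thus $\mathsf{EA}\vdash\Box Y\to Y$. By Lemma~\ref{lem:bound} there is a proof $p'\in I_M(p)$ of $\bot$, and $p'\triangleleft u$ by (S2). The least proof $q$ of $\bot$ in $M$ satisfies $q\le p'$ and $q\le u$, so $q\triangleleft q$ by (S2). Hence $M\models S$, and $\neg S$ lies strictly between $\neg\Box\bot$ and $\top$.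
\end{example}

\section{The construction}\label{sec:construction}

It is tempting to take $A\vee\Delta_BA$ for $C(A,B)$. The obstacle is monotonicity in $B$. If $B\vdash B_1$, we would have to turn a short proof of $B\to A$ into a short proof of $B_1\to A$, and the implication between $B$ and $B_1$ points the wrong way. For unrestricted proofs $\Sigma_1$-completeness removes the antecedent $B$, but the proof of $B$ that it provides depends on the witness and need not be short.

One might instead drop the antecedent and ask for a short proof of $A$ itself. Then $B$ enters only through $W_B(u)$, which is harmless for (i), but (L1) is lost. For let $T=\mathsf{EA}+B$ be consistent and $\mathsf{EA}\nvdash B$. Take $M\models T$ and the least $u_0$ with $W_B(u_0)$. In $I_M(u_0)\models T$ every proof that is short for a witness bound of $B$ is standard by (S3), so the $T$-theorem $B$ has no such proof.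

The solution is to allow as antecedent \emph{any true $\Sigma_1$ sentence} $s$. This condition does not mention $B$, and yet $B$ is an admissible antecedent whenever $B$ holds. It requires a $\Sigma_1$ truth predicate.

\begin{lemma}\label{lem:true}
There is a $\Sigma_1$ formula $\mathrm{True}(s)$ such that $\mathsf{EA}\vdash\sigma\leftrightarrow\mathrm{True}(\ulcorner\sigma\urcorner)$ for every standard $\Sigma_1$ sentence $\sigma$.
\end{lemma}

\begin{proof}
Let $s$ be a $\Sigma_1$ sentence $\exists\vec x\,\delta$. An \emph{assignment} is a coded function from the variables occurring in $s$ to numbers. An \emph{evaluation} is a coded finite function $E$ whose arguments are pairs $(\chi,b)$, with $\chi$ a subterm or subformula of $\delta$ and $b$ an assignment, which obeys Tarski's clauses at each element of its domain: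
\begin{itemize}
\item $E(0,b)=0$, $E(1,b)=1$, and $E(y,b)=b(y)$ for a variable $y$;
\item if $\chi$ is formed from immediate subexpressions $\chi_i$ by a function symbol, a relation symbol or a connective, then the pairs $(\chi_i,b)$ are in the domain and $E(\chi,b)$ is computed from the values $E(\chi_i,b)$ by the corresponding function, characteristic function or truth table;
\item if $\chi$ is $\exists y\le t\,\theta$ (or $\forall y\le t\,\theta$), then $(t,b)$ and all $(\theta,b[y{:=}c])$ with $c\le E(t,b)$ are in the domain, and $E(\chi,b)$ is $1$ if $E(\theta,b[y{:=}c])=1$ for some (for all) such $c$, and $0$ otherwise.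
\end{itemize}
All quantifiers in these clauses can be bounded by $E$ and $s$, so ``$E$ is an evaluation for $s$'' is $\Delta_0$. Let $\mathrm{True}(s)$ say that $s$ is a $\Sigma_1$ sentence $\exists\vec x\,\delta$ and that there are an assignment $b$ and an evaluation $E$ with $E(\delta,b)=1$.

Let $\sigma=\exists\vec x\,\delta$ be standard. By external induction on the finitely many subexpressions $\chi$ of $\delta$, $\mathsf{EA}$ proves: if $E$ is an evaluation and $(\chi,b)$ is in its domain, then $E(\chi,b)$ is the value, or truth value, of $\chi$ with each variable $y$ set to $b(y)$. For $\chi=\delta$ this gives $\mathrm{True}(\ulcorner\sigma\urcorner)\to\sigma$.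

Conversely, reason in $\mathsf{EA}$ and let $\delta(\vec a)$ hold. Let $m_0$ be the sum of the entries of $\vec a$, and let $m_{d+1}$ be the sum of $m_d$ and the values $t(m_d,\dots,m_d)$ over all subterms $t$ of $\delta$. Only the standardly many $d$ up to one more than the depth of $\delta$ are needed, and each $m_d$ is given by an $L$-term in $\vec a$. Let the domain consist of the pairs $(\chi,b)$ such that, for some $d$, $\chi$ occurs in $\delta$ at depth $d$ and all values of $b$ are $\le m_d$. The domain is closed as required: immediate subexpressions occur at depth $d+1$, we have $m_d\le m_{d+1}$, and a new value $c$ is at most the value of $t$ under $b$, which is at most $t(m_d,\dots,m_d)\le m_{d+1}$ because terms are monotone. The function giving the correct values on this domain is $\Delta_0$-definable by a finite case distinction over the subexpressions of $\delta$, and its arguments and values are bounded. So it has a code $E$. For the assignment $b$ that sends $\vec x$ to $\vec a$ and all other variables to $0$ we have $E(\delta,b)=1$.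
\end{proof}

\begin{definition}\label{def:C}
For $\Sigma_1$ sentences $A,B$ let $C(A,B)$ be the $\Sigma_1$ sentence
\[
A\ \vee\ \exists u,s,p\,\big[\,W_B(u)\wedge\Sigma_1\mathrm{Sent}(s)\wedge\mathrm{True}(s)\wedge\mathrm{Prf}(p,s\mathbin{\dot\to}\ulcorner A\urcorner)\wedge p\triangleleft u\,\big].
\]
\end{definition}

In words: either $A$ holds, or $A$ has a proof from a true $\Sigma_1$ sentence, and this proof is short for some bound on a witness of $B$. The sentence arises by inserting $A$, $\ulcorner A\urcorner$ and $W_B$ into a fixed formula and moving quantifiers to the front, so $C$ is recursive.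

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
(ii) The first disjunct gives $A\vdash C(A,B)$. Since $W_B(u)$ implies $B$, we have $C(A,B)\vdash A\vee B$.

(i) Let $A\vdash A_1$, $B\vdash B_1$ and $M\models\mathsf{EA}+C(A,B)$. If $M\models A$, then $M\models A_1$ and hence $M\models C(A_1,B_1)$. Otherwise let $u,s,p$ witness the second disjunct. We keep $s$ and replace $u$ and $p$. Since $B\vdash B_1$,
\[
\mathsf{EA}\vdash\forall u\,\big(W_B(u)\to\exists u_1\,W_{B_1}(u_1)\big),
\]
so Lemma~\ref{lem:bound} gives $u_1\in I_M(u)$ with $W_{B_1}(u_1)$. Since $\mathsf{EA}\vdash\Box(A\to A_1)$ by (P0), fact (P1) gives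
\[
\mathsf{EA}\vdash\forall p,s\,\big[\Sigma_1\mathrm{Sent}(s)\wedge\mathrm{Prf}(p,s\mathbin{\dot\to}\ulcorner A\urcorner)\to\exists p_1\,\mathrm{Prf}(p_1,s\mathbin{\dot\to}\ulcorner A_1\urcorner)\big].
\]
As $s$ is a part of the proof $p$, we have $s\le p$, so $s,p\in I_M(p)$. Lemma~\ref{lem:bound} gives $p_1\in I_M(p)$ with $\mathrm{Prf}(p_1,s\mathbin{\dot\to}\ulcorner A_1\urcorner)$. By (S2), $p_1\triangleleft u_1$. The statements $\Sigma_1\mathrm{Sent}(s)$ and $\mathrm{True}(s)$ are unchanged. So $u_1,s,p_1$ witness $C(A_1,B_1)$ in $M$.

(iii) Let $B\nvdash A$ and take $M\models\mathsf{EA}+B+\neg A$. Let $u_0$ be least with $W_B(u_0)$ and let $N=I_M(u_0)$. Then $N\models\mathsf{EA}$; $N\models B$ because $W_B(u_0)$ is absolute; and $N\models\neg A$ because $\neg A$ is $\Pi_1$. We show $N\not\models C(A,B)$. Otherwise there are $u,s,p\in N$ that witness the second disjunct in $N$. By absoluteness $W_B(u)$ holds in $M$, so $u\ge u_0$. By (S3), $p$ is standard, and so is $s\le p$. As $\Delta_0$ statements about standard numbers have their true values in $N$, the number $s$ is the code of a genuine $\Sigma_1$ sentence $\sigma$, and $p$ is a genuine proof of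 $\sigma\to A$. Since $N\models\mathrm{True}(\ulcorner\sigma\urcorner)$, Lemma~\ref{lem:true} gives $N\models\sigma$. Hence $N\models A$, a contradiction. So $N\models\mathsf{EA}+B+\neg C(A,B)$.

(iv) Suppose $C(A,B)\vdash A$, and let $T=\mathsf{EA}+B$. By Lemma~\ref{lem:true}, $T\vdash\mathrm{True}(\ulcorner B\urcorner)$, and $\Sigma_1\mathrm{Sent}(\ulcorner B\urcorner)$ is a true $\Delta_0$ sentence. So, in $T$, if $(u,p)$ witnesses $\Delta_BA$, then $u,\ulcorner B\urcorner,p$ witness the second disjunct of $C(A,B)$. Thus $T\vdash\Delta_BA\to C(A,B)$, and therefore $T\vdash\Delta_BA\to A$. Proposition~\ref{prop:L} gives $B\vdash A$.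
\end{proof}

\begin{remark}
Since the full Lindenbaum algebra admits no recursive monotonic uniform density function, the argument must depend on the complexity of $A$ and $B$. That $B$ is $\Sigma_1$ provides the number $u$ against which shortness is measured, keeps $B$ true in $I_M(u_0)$ in (iii), and makes $B$ an admissible value of $s$ in (iv). That $A$ is $\Sigma_1$ keeps $\neg A$ true in $I_M(u_0)$ and makes $C(A,B)$ a $\Sigma_1$ sentence. The antecedent $s$ is restricted to $\Sigma_1$ sentences so that Lemma~\ref{lem:true} applies; that lemma is needed for standard sentences only, in (iii) and (iv), while in (i) the possibly nonstandard $s$ is never evaluated. The property of $\mathsf{EA}$ on which everything rests is Lemma~\ref{lem:cut}: the segments $I_M(z)$ are again models of the theory whose proofs are being counted.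
\end{remark}

\begin{thebibliography}{9}

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}.

\bibitem{MW}
Antonio Montalb\'an and James Walsh, \emph{On the inevitability of the consistency operator}, arXiv:1708.07615 (2017).

\end{thebibliography}
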